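# Every irreducible shift of finite type is flow equivalent to a renewal system

## Two short lists of words and a two-state graph

Take the two words $0$ and $10$ and form all biinfinite concatenations of them. In such a sequence every $1$ is followed by a $0$. Conversely, if every $1$ in a binary sequence is followed by a $0$, we can cut the sequence into words $10$ (one for each $1$) and words $0$ (the remaining zeros). So the list $\{0,10\}$ produces exactly the binary sequences without $11$. Now shrink every block $10$ to the single symbol $1$. What remains is an arbitrary sequence of $0$s and $1$s. Up to stretching the symbol $1$ to $10$, the list has produced the full shift on two symbols.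

Take next the list $\{b,\;cb,\;bc,\;cbc\}$. Between two consecutive $b$'s of a concatenation there are zero, one or two letters $c$. Conversely, let $x$ be a sequence in $b,c$ without $ccc$. It has infinitely many $b$'s in both directions, and we can give each $c$ to a neighboring $b$: in a gap $cc$, the first $c$ goes to the $b$ on its left and the second to the $b$ on its right; in a gap $c$, we may choose. So $x$ is a concatenation. If we shrink each of $b$, $bc$, $bcc$ to one symbol, we obtain the full shift on three symbols. There are four words in the list but only three possible gaps, because the gap $c$ arises in two ways: as "$c$ from the left word, nothing from the right word" and as "nothing, $c$". Keep this loss of one in mind.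

Now go in the other direction. Consider the graph with vertices $1,2$, one loop at each vertex, two edges from $1$ to $2$ and two edges from $2$ to $1$. Its adjacency matrix is
$$A=\begin{pmatrix}1&2\\2&1\end{pmatrix},$$
and its biinfinite paths form a shift of finite type. Is there a finite list of words whose concatenations give this system, if we allow symbols to be stretched and shrunk? Both lists above gave full shifts, and we shall see that this graph is not a full shift in disguise. More generally: which shifts of finite type can be obtained, up to stretching, from finite lists? The source for this question is Rune Johansen, "On Flow Equivalence of Sofic Shifts", arXiv:1210.3048 (2012), with the following conjecture: *every irreducible shift of finite type is flow equivalent to a renewal system*, where the alphabets may differ. We shall prove it, with all words of length at most $3$, and determine exactly which systems need length $1$, $2$ or $3$.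

## Shift spaces, suspension flows and the Bowen–Franks group

**Definition (shift spaces).** Let $\mathcal A$ be a finite alphabet, give $\mathcal A^{\mathbb Z}$ the product topology, and let $\sigma$ be the shift, $(\sigma x)_i=x_{i+1}$. A *shift space* is a nonempty closed $\sigma$-invariant subset $X\subseteq\mathcal A^{\mathbb Z}$. It is a *shift of finite type* (SFT) if it is the set of all biinfinite sequences avoiding some finite set of forbidden words. It is *irreducible* if for any two words $u,w$ occurring in points of $X$ there is a word $v$ such that $uvw$ occurs in a point of $X$.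

A conjugacy is a shift-commuting homeomorphism. By compactness, a continuous shift-commuting bijection between shift spaces is a conjugacy; we use this often.

**Definition (renewal systems).** Let $L$ be a finite nonempty set of nonempty words over a finite alphabet $\mathcal B$. The *renewal system* $X(L)\subseteq\mathcal B^{\mathbb Z}$ is the closure of the set of all biinfinite concatenations $\cdots w_{-1}w_0w_1\cdots$ with $w_i\in L$, together with all their shifts. It is the smallest shift space containing these sequences.

For example, $X(\{0,10\})$ is the set of binary sequences without $11$.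

**Definition (flow equivalence).** The *suspension space* of $X$ is $X\times\mathbb R$ modulo $(x,s+1)\sim(\sigma x,s)$, with the flow $\phi_t[x,s]=[x,s+t]$. Two shift spaces are *flow equivalent* (FE) if there is a homeomorphism between their suspension spaces that maps flow lines onto flow lines and preserves the direction of the flow. Equivalently, FE is the equivalence relation generated by conjugacy and *symbol expansion*: choose a symbol $a$ and a new symbol $\diamond$, and replace every occurrence of $a$ by $a\diamond$.

For example, $X(\{0,10\})$ is FE to the full 2-shift on $\{0,1\}$. Expand $1$ to $1\diamond$ and then rename $\diamond$ as $0$; the renaming is injective, since the $\diamond$'s are exactly the symbols that follow a $1$.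

**Definition (edge shifts and the Bowen–Franks group).** For a nonnegative integer $n\times n$ matrix $A$, let $X_A$ be the set of biinfinite paths, written as sequences of edges, in the graph with $A_{kl}$ edges from $k$ to $l$. The matrix $A$ is irreducible if this graph is strongly connected. Put
$$BF(A)=\mathbb Z^n/(I-A)\mathbb Z^n .$$

A matrix and its transpose have the same Smith normal form, so the quotient of $\mathbb Z^n$ by the row lattice of $I-A$ is isomorphic to $BF(A)$. Also $|\det(I-A)|=|BF(A)|$ if $BF(A)$ is finite, and $\det(I-A)=0$ exactly when $BF(A)$ is infinite. For the graph of the first section,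
$$I-A=\begin{pmatrix}0&-2\\-2&0\end{pmatrix},\qquad BF(A)\cong\mathbb Z/2\oplus\mathbb Z/2,\qquad \det(I-A)=-4 .$$
For the full $n$-shift, $A=(n)$, $BF=\mathbb Z/(n-1)$ and $\det(I-A)=1-n$. "Cyclic" will include the trivial group and $\mathbb Z$.

If we subdivide an edge $e$ of a graph into a path $e\,e'$ through a new vertex, each $e$ in each biinfinite path is replaced by $ee'$. So subdividing an edge is a symbol expansion of the edge shift, and it does not change the FE class.

We use two facts from the literature.

**(F1)** Every irreducible SFT is conjugate to some $X_A$ with $A$ irreducible; it is finite iff it is a single periodic orbit iff $A$ is a cyclic permutation matrix (Lind–Marcus, *An Introduction to Symbolic Dynamics and Coding*, Ch. 2).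

**(F2)** If $A,B$ are irreducible and not permutation matrices, then $X_A,X_B$ are FE iff $BF(A)\cong BF(B)$ and $\operatorname{sgn}\det(I-A)=\operatorname{sgn}\det(I-B)$ (Franks, *Flow equivalence of subshifts of finite type*, ETDS 4 (1984); invariance is due to Parry–Sullivan and Bowen–Franks).

All single periodic orbits are FE to the fixed point $X(\{a\})$: expanding $a$ to $at_1\cdots t_{n-1}$ turns the fixed point into an orbit of length $n$. Call this FE class *trivial*. The trivial class contains no infinite shift. Indeed, the suspension of a fixed point is a circle, which is locally connected, while the suspension of an infinite shift $X$ contains an open copy of $X\times(0,1)$; since $X$ is totally disconnected and not discrete, this is not locally connected. For a nontrivial FE class of irreducible SFTs, (F1) and (F2) say that the group $BF(A)$ and the sign of $\det(I-A)$ are the same for all irreducible $A$ with $X_A$ in the class, and that together they determine the class. We speak of "the" group and sign of the class, or of an infinite irreducible SFT.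

**Theorem 1.** Every irreducible SFT is FE to a renewal system $X(L)$ in which all words of $L$ have length $\le3$. It is also FE to a renewal system over the alphabet $\{0,1\}$. Conversely, an SFT that is FE to a renewal system is irreducible.

**Theorem 2.** For a FE class $\mathcal C$ of irreducible SFTs let $\ell(\mathcal C)$ be the least $\ell$ such that some $X(L)\in\mathcal C$ has all words of $L$ of length $\le\ell$. Then

* $\ell(\mathcal C)=1$ iff $\mathcal C$ is trivial, or $BF$ is cyclic and $\det(I-A)<0$;
* $\ell(\mathcal C)=2$ iff $\mathcal C$ is nontrivial, $BF$ is cyclic and $\det(I-A)\ge0$;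
* $\ell(\mathcal C)=3$ iff $BF$ is not cyclic (the trivial class being excluded here).

Thanks to (F2), the first assertion of Theorem 1 reduces to *realizing* every pair (group, sign) by a renewal system that is an SFT.

## First-return loops reach only the classes of full shifts

The first thing to try is to read a list off the graph. Fix a vertex $v$ and let $L_v$ be the set of first-return loops at $v$, as words in the edges. A path that visits $v$ infinitely often in both directions is a concatenation of words of $L_v$.

Suppose that every cycle of the graph passes through $v$. Then a first-return loop repeats no vertex except $v$, so $L_v$ is finite, and every biinfinite path visits $v$ infinitely often in both directions. So $X_A=X(L_v)$: the edge shift is a renewal system. But let us compute its invariants. Put $v$ first and write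
$$A=\begin{pmatrix}a&u\\ w&T\end{pmatrix}.$$
The graph without $v$ has no cycles, so in a suitable order $T$ is strictly triangular. Hence $T$ is nilpotent and $I-T$ is unimodular, with inverse $\sum_{k\ge0}T^k$. Then
$$\begin{pmatrix}1&u(I-T)^{-1}\\0&I\end{pmatrix}\begin{pmatrix}1-a&-u\\-w&I-T\end{pmatrix}\begin{pmatrix}1&0\\(I-T)^{-1}w&I\end{pmatrix}=\begin{pmatrix}1-N&0\\0&I-T\end{pmatrix},$$
where $N=a+\sum_{k\ge0}uT^kw=|L_v|$. So the group is $\mathbb Z/(N-1)$ and the determinant is $1-N$. These are the invariants of the full $N$-shift.

For $A=\begin{pmatrix}1&2\\2&1\end{pmatrix}$ the attempt stops at once: between leaving vertex $1$ and returning to it, a path can run through the loop at vertex $2$ any number of times, so $L_1$ is infinite. Replacing the graph by another one in the same FE class does not help either. If the new graph had a vertex on all its cycles, the group would be cyclic with determinant $\le 0$, whereas ours is $\mathbb Z/2\oplus\mathbb Z/2$. To reach further we need lists that can be parsed in more than one way, like $\{b,cb,bc,cbc\}$.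

## Gap letters with two possible owners

We use several *markers* $b_k$ in place of the single $b$. Each word of the list contains exactly one marker, with at most one letter before it and at most one letter after it. Certain letters $c$ may occur both after $b_k$ and before $b_l$; a gap consisting of such a single $c$ between $b_k$ and $b_l$ has two parsings. Counting gaps gives a product $p_kq_l$ minus the number of letters counted twice, and we are free to choose that number separately for each pair $(k,l)$.

**Lemma 1.** Let $G=(g_{kl})$ be an $n\times n$ nonnegative integer matrix and let $p_k\ge1+\sum_lg_{kl}$, $q_l\ge1+\sum_kg_{kl}$ be integers. Put $M_{kl}=p_kq_l-g_{kl}$. Then $M_{kl}>0$ for all $k,l$, and there is $L$ with words of length $\le3$ such that $X(L)$ is an SFT FE to $X_M$.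

*Proof.* Positivity holds since $M_{kl}\ge(1+g_{kl})^2-g_{kl}>0$.

**Step 1: choosing the letters and counting the gaps.** Take pairwise distinct letters
$$b_k;\qquad c_{kl}^s\ (1\le s\le g_{kl});\qquad y_k^s\ \Big(1\le s\le p_k-1-\sum_lg_{kl}\Big);\qquad z_l^s\ \Big(1\le s\le q_l-1-\sum_kg_{kl}\Big).$$
With $\varepsilon$ the empty word, put
$$J_k=\{\varepsilon\}\cup\{c_{kl}^s:l,s\}\cup\{y_k^s:s\},\qquad I_l=\{\varepsilon\}\cup\{c_{kl}^s:k,s\}\cup\{z_l^s:s\}.$$
Then $|J_k|=p_k$ and $|I_l|=q_l$. The elements of $J_k$ may follow $b_k$, and those of $I_l$ may precede $b_l$; the letters $y,z$ only pad the sets to the right size. Let $W_{kl}=\{uv:u\in J_k,\ v\in I_l\}$, and consider the map $(u,v)\mapsto uv$ from $J_k\times I_l$ onto $W_{kl}$. The empty word has the single preimage $(\varepsilon,\varepsilon)$, and a word of length $2$ has one preimage. A one-letter word $x$ has the preimages $(x,\varepsilon)$, if $x\in J_k$, and $(\varepsilon,x)$, if $x\in I_l$. So it has two preimages iff $x\in J_k\cap I_l$. A letter $c_{k'l'}^s$ lies in $J_k$ iff $k'=k$ and in $I_l$ iff $l'=l$; no $y$ lies in $I_l$ and no $z$ in $J_k$. Hence exactly the $g_{kl}$ letters $c_{kl}^s$ have two preimages,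 and
$$|W_{kl}|=p_kq_l-g_{kl}=M_{kl}.$$

**Step 2: the list, and a finite-type description of it.** Let
$$L=\bigcup_k\{\,v\,b_k\,u:\ v\in I_k,\ u\in J_k\,\}.$$
Its words have length $\le3$. Let $X'$ be the set of sequences in these letters such that every window of length $3$ contains some marker, and whenever $b_kwb_l$ occurs with $w$ containing no marker, $w\in W_{kl}$. By the first condition such $w$ have length $\le2$, so both conditions are given by finitely many forbidden words: $X'$ is an SFT. We claim $X(L)=X'$.

In a concatenation of words of $L$, the word between consecutive markers $b_k$ and $b_l$ is $uv'$ with $u\in J_k$ and $v'\in I_l$, so it lies in $W_{kl}$ and has length $\le2$. Hence every concatenation lies in $X'$. As $X'$ is closed and shift-invariant, $X(L)\subseteq X'$.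

Conversely, let $x\in X'$ have successive markers $b_{k_i}$ $(i\in\mathbb Z)$, with $w^{(i)}\in W_{k_ik_{i+1}}$ between $b_{k_i}$ and $b_{k_{i+1}}$. Choose a factorization
$$w^{(i)}=u^{(i)}v^{(i+1)},\qquad u^{(i)}\in J_{k_i},\quad v^{(i+1)}\in I_{k_{i+1}}.$$
Then $x$ is the concatenation of the words $v^{(i)}b_{k_i}u^{(i)}\in L$. So $X'\subseteq X(L)$.

**Step 3: the flow equivalence with $X_M$.** In the graph of $M$, index the $M_{kl}$ edges $k\to l$ by the words $w\in W_{kl}$. Subdivide the edge $w$ into a path of length $|w|+1$ with labels $b_k,w_1,\dots,w_{|w|}$. Let $Y$ be the edge shift of the new graph; it is FE to $X_M$, as subdivisions are symbol expansions. Consider the map $Y\to X'$ that reads labels. After the path of an edge $w:k\to l$ comes the path of an edge leaving $l$, whose first label is $b_l$. So labels indeed read $b_kwb_l$ with $w\in W_{kl}$, the image is in $X'$, and every point of $X'$ is obtained. The map is continuous and shift-commuting. It is injective, because the positions of the markers, their indices, and the words between them determine the edges of the graph of $M$ that are traversed and when. So it is a conjugacy $Y\cong X'=X(L)$, and $X(L)$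 is FE to $X_M$. $\square$

The list of the first section is the case $n=1$, $G=(1)$, $p=q=2$, $M=(3)$. Here is a case with $n=2$. Take $G=I$ and $p=q=(2,2)^T$. There are two markers and two letters $c_1,c_2$, with $J_k=I_k=\{\varepsilon,c_k\}$, and the list has eight words $b_k,\ c_kb_k,\ b_kc_k,\ c_kb_kc_k$. The gap sets are $W_{11}=\{\varepsilon,c_1,c_1c_1\}$ and $W_{12}=\{\varepsilon,c_1,c_2,c_1c_2\}$, and symmetrically for the others. So
$$M=\begin{pmatrix}3&4\\4&3\end{pmatrix},\qquad I-M=\begin{pmatrix}-2&-4\\-4&-2\end{pmatrix},\qquad BF(M)\cong\mathbb Z/2\oplus\mathbb Z/6,\qquad\det(I-M)=-12.$$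
The entries have greatest common divisor $2$ and the determinant has absolute value $12$, whence the group. It is not cyclic. But compared with the target $\mathbb Z/2\oplus\mathbb Z/2$ there is an unwanted factor $\mathbb Z/3$. The next lemma shows where that factor comes from.

## A rank-one perturbation that splits off one factor

With $H=I+G$, Lemma 1 gives $I-M=H-pq^T$. So we must understand how subtracting the rank-one matrix $pq^T$ changes the cokernel and determinant of $H$. There is a clean answer when $p$ is in the column lattice and $q$ in the row lattice of $H$.

**Lemma 2.** Let $H$ be an integer $n\times n$ matrix, $c,r\in\mathbb Z^n$, $p=Hc$, $q=H^Tr$, $S=q^Tc$. Then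
$$\det(H-pq^T)=(1-S)\det H,\qquad\operatorname{coker}(H-pq^T)\cong\mathbb Z/(1-S)\oplus\operatorname{coker}H .$$

*Proof.* We reduce one $(n+1)\times(n+1)$ matrix in two ways:
$$\begin{pmatrix}1&q^T\\p&H\end{pmatrix}.$$
First way: subtract $p_i$ times the first row from the $i$-th of the other rows, which gives $\begin{pmatrix}1&q^T\\0&H-pq^T\end{pmatrix}$; then clear $q^T$ by subtracting multiples of the first column. The result is $1\oplus(H-pq^T)$.

Second way: subtract the combination (last $n$ columns)$\cdot c$ from the first column. The first column becomes $(1-q^Tc,\ p-Hc)^T=(1-S,\,0)^T$. Then subtract $r^T\cdot$(last $n$ rows) from the first row. Its last $n$ entries become $q^T-r^TH=0$, and its first entry is unchanged. The result is $(1-S)\oplus H$.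

All operations are integral with determinant $1$, so the two results have the same determinant and isomorphic cokernels. $\square$

Two consequences show what has to be done next. If no letter has two owners, that is $G=0$ and $H=I$, then $c=p$, $r=q$, $S=q^Tp>0$, and $\operatorname{coker}(I-M)=\mathbb Z/(1-S)$ is cyclic. So the double ownership is what produces noncyclic groups. In the eight-word example, $H=\operatorname{diag}(2,2)$, $c=r=(1,1)^T$, $S=4$, and $\mathbb Z/(1-S)=\mathbb Z/3$ is the unwanted factor. To get rid of it we want $S=0$ or $S=2$. Now $q$ is a positive vector, so $S=q^Tc=0$ forces $c$ to have a negative entry, while $p=Hc$ must be positive. For a diagonal $H$ with positive diagonal this is impossible. The way out is to enlarge $H$ by a unimodular block, which does not change the cokernel, on which $c$ can have a negative entry even though $Hc$ is large.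

## Prescribing the group and the sign

**Proposition 3.** Let $\Gamma$ be a finitely generated abelian group. If $\Gamma$ is finite let $\epsilon\in\{+,-\}$ be arbitrary; if $\Gamma$ is infinite let $\epsilon=0$. There are $n\ge2$ and $G,p,q$ as in Lemma 1 with $BF(M)\cong\Gamma$ and $\operatorname{sgn}\det(I-M)=\epsilon$.

*Proof.*

**Step 1: choosing $H$ with cokernel $\Gamma$.** Write $\Gamma\cong\mathbb Z^\rho\oplus\bigoplus_{i=1}^m\mathbb Z/d_i$ with $d_i\ge2$ and $m,\rho\ge0$. Put
$$E=\begin{pmatrix}1&1\\1&1\end{pmatrix},\qquad U=\begin{pmatrix}1&2\\1&1\end{pmatrix},\qquad H_0=\operatorname{diag}(d_1,\dots,d_m)\oplus E^{\oplus\rho},\qquad H=H_0\oplus U .$$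
Since $\operatorname{coker}E\cong\mathbb Z$ and $\det U=-1$, we have $\operatorname{coker}H\cong\Gamma$. The size of $H$ is at least $2$. The matrix $G:=H-I$ has nonnegative entries, because all diagonal entries of $H$ are $\ge1$. The $k$-th row sum of $H$ is $1+\sum_lg_{kl}$, so the hypotheses of Lemma 1 say precisely that $p_k$ is at least the $k$-th row sum of $H$ and $q_l$ at least the $l$-th column sum of $H$.

**Step 2: choosing $p=Hc$ and $q=H^Tr$ so that $S$ is any prescribed integer.** On the coordinates of $H_0$ let $c$ and $r$ be all ones. Then $p$ and $q$ are there exactly the row and column sums, which is allowed. These coordinates contribute some integer $S_0$ to $S=q^Tc$.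

On the coordinates of $U$ let $c=(5,-1)^T$. Then
$$p=Uc=(5-2,\ 5-1)^T=(3,4)^T,$$
which dominates the row sums $(3,2)$ of $U$. Let $t$ be any integer, and let
$$q=(Q,\ 5Q-t)^T\quad\text{with } Q\ge2 \text{ so large that } 5Q-t\ge3 .$$
This dominates the column sums $(2,3)$ of $U$. As $U$ is unimodular, $q=U^Tr$ for some integer vector $r$. The contribution of these coordinates to $S$ is $5Q-(5Q-t)=t$. Hence $S=S_0+t$, and $t$ is arbitrary, so $S$ can be any prescribed integer.

**Step 3: reading off group and sign.** We have
$$I-M=I+G-pq^T=H-pq^T,$$
so Lemma 2 applies.

* If $\Gamma$ is finite and $\epsilon=-$, take $S=0$. The cokernel is $\mathbb Z/1\oplus\Gamma\cong\Gamma$ and the determinant is $\det H=-\prod d_i<0$.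
* If $\Gamma$ is finite and $\epsilon=+$, take $S=2$. The cokernel is $\mathbb Z/(-1)\oplus\Gamma\cong\Gamma$ and the determinant is $-\det H=\prod d_i>0$.
* If $\Gamma$ is infinite, take $S=0$. The cokernel is $\Gamma$ and the determinant is $0$. $\square$

*Proof of the first assertion of Theorem 1 (the conjecture).* Let $X$ be an irreducible SFT. If $X$ is finite, it is a single periodic orbit by (F1), hence FE to $X(\{a\})$. Otherwise $X\cong X_A$ with $A$ irreducible and not a permutation matrix. Apply Proposition 3 to $\Gamma=BF(A)$ and $\epsilon=\operatorname{sgn}\det(I-A)$; this is an admissible pair, since $\det(I-A)=0$ exactly when $\Gamma$ is infinite. The resulting $M$ is positive of size $\ge2$, so it is irreducible and not a permutation matrix. By (F2), $X_A$ is FE to $X_M$. By Lemma 1, $X_M$ is FE to some $X(L)$ with all words of $L$ of length $\le3$. $\blacksquare$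

Let us run this on the graph of the first section, where $\Gamma=\mathbb Z/2\oplus\mathbb Z/2$ and $\epsilon=-$. Here $H=\operatorname{diag}(2,2)\oplus U$ and $c=(1,1,5,-1)^T$, so $p=(2,2,3,4)^T$. The first two coordinates have $q=(2,2)$ and contribute $S_0=4$. We need $S=0$, so $t=-4$, and $Q=2$ gives $5Q-t=14$. So $q=(2,2,2,14)^T$; on the last two coordinates $r=(12,-10)^T$, as $12-10=2$ and $2\cdot12-10=14$. With $G=H-I$ we get
$$M=pq^T-G=\begin{pmatrix}3&4&4&28\\4&3&4&28\\6&6&6&40\\8&8&7&56\end{pmatrix},\qquad I-M=\begin{pmatrix}-2&-4&-4&-28\\-4&-2&-4&-28\\-6&-6&-5&-40\\-8&-8&-7&-55\end{pmatrix}.$$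
As a check, subtract row $2$ from row $1$, making it $(2,-2,0,0)$, and add column $1$ to column $2$. This gives
$$\det(I-M)=2\det\begin{pmatrix}-6&-4&-28\\-12&-5&-40\\-16&-7&-55\end{pmatrix}=2\,(30+80-112)=-4,$$
as predicted. The list $L$ of Lemma 1 has $\sum_kp_kq_k=4+4+6+56=70$ words, and $X(L)$ is FE to the two-state graph with matrix $\begin{pmatrix}1&2\\2&1\end{pmatrix}$.

## Cutting points, the binary alphabet and irreducibility

The rest of Theorem 1, and later the lower bound in Theorem 2, use the fact that taking the closure in the definition of $X(L)$ adds nothing.

**(C) Compactness.** *Every point of $X(L)$ is a shift of a concatenation of words of $L$.*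

*Proof.* Consider pairs $(x,C)$ where $x\in\mathcal B^{\mathbb Z}$ and $C\subseteq\mathbb Z$ is unbounded in both directions, consecutive elements of $C$ have distance $\le\max_{w\in L}|w|$, and the blocks of $x$ between consecutive elements of $C$ lie in $L$. Encode $C$ by its indicator sequence. Each requirement is a condition on windows of bounded length, so these pairs form a closed, hence compact, subset of $(\mathcal B\times\{0,1\})^{\mathbb Z}$. Its projection to the first coordinate is compact, hence closed, and it is the set of all shifts of concatenations. So this set equals its closure $X(L)$. $\square$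

**Binary alphabet.** We show that every $X(L)$ is FE to a renewal system over $\{0,1\}$; with the first assertion of Theorem 1 this proves the second. Let $L$ use the letters $s_1,\dots,s_N$, and let $\varphi(s_i)=10^i$, extended to words by concatenation. Let $\hat X$ arise from $X(L)$ by replacing each $s_i$ by $s_it_{i,1}\cdots t_{i,i}$ with new symbols $t_{i,j}$. This is a succession of symbol expansions ($s_i$ to $s_it_{i,1}$, then $t_{i,1}$ to $t_{i,1}t_{i,2}$, and so on), so $\hat X$ is FE to $X(L)$.

The letter map $s_i\mapsto1$, $t_{i,j}\mapsto0$ is injective on $\hat X$: the length of the run of $0$s after each $1$ tells which $s_i$ stood there, and then the $t$'s are determined. So it is a conjugacy from $\hat X$ onto its image, and the image consists of the shifts of the sequences $\varphi(x)=\cdots\varphi(x_0)\varphi(x_1)\cdots$ with $x\in X(L)$. By (C), such $x$ is up to a shift a concatenation of words $w_i\in L$, so $\varphi(x)$ is up to a shift a concatenation of the words $\varphi(w_i)$ and lies in $X(\varphi(L))$. Conversely, every concatenation of words $\varphi(w_i)$ with $w_i\in L$ is $\varphi$ of a concatenation, so it lies in the image; the image is closed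 and shift-invariant, so it contains $X(\varphi(L))$. Hence the image is $X(\varphi(L))\subseteq\{0,1\}^{\mathbb Z}$, and $X(L)$ is FE to it. (An alphabet with one letter gives only a fixed point.)

**Renewal systems are irreducible.** Let $u,w$ occur in $X(L)$. Then they are factors of finite concatenations of words of $L$, say $\alpha=\alpha_1u\alpha_2$ and $\beta=\beta_1w\beta_2$. The concatenation $\alpha\beta$ occurs in $X(L)$, so $u(\alpha_2\beta_1)w$ occurs.

**Irreducibility is FE-invariant.** We show that $X$ is irreducible iff its suspension flow has the following property.

(T) *For all nonempty open $\mathcal U,\mathcal V$ in the suspension space there is $t\ge0$ such that $\phi_t(\mathcal U)$ meets $\mathcal V$.*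

Property (T) is preserved by a homeomorphism $h$ that maps flow lines onto flow lines and preserves direction. Indeed, if $z\in h^{-1}(\mathcal U)$ and $\phi_tz\in h^{-1}(\mathcal V)$ with $t\ge0$, then $h(\phi_tz)$ is reached from $h(z)$ by moving forward along its flow line, so $h(\phi_tz)=\phi_{t'}h(z)$ with some $t'\ge0$, and $\phi_{t'}(\mathcal U)$ meets $\mathcal V$.

Let $X$ be irreducible. Every nonempty open set of the suspension space contains the image of some $C\times(a,b)$ with $C$ a nonempty cylinder and $0<a<b<1$, so it suffices to find, for nonempty cylinders $C,D$, a point $x\in C$ and $n\ge1$ with $\sigma^nx\in D$; a point $[x,s]$ then reaches $[\sigma^nx,s']$ after time $n+s'-s>0$. Say $C$ prescribes the word $u$ starting at coordinate $i$, and $D$ the word $w$ starting at $j$. Extend $w$ to the left to an occurring word $w'w$ with $w'$ as long as we like. By irreducibility some $uvw'w$ occurs. Place it so that $u$ starts at $i$; then $w$ starts at $j+n$ with $n=i+|u|+|v|+|w'|-j$, and $n\ge1$ if $w'$ is long enough.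

Conversely, assume (T), let $u,w$ be occurring words, and let $C,D$ be the cylinders of points with $u$, respectively $w$, starting at coordinate $0$. Apply (T) to the images of $C\times(\frac13,\frac23)$ and $\sigma^{-|u|}D\times(\frac13,\frac23)$. We get $x\in C$, $s,s'\in(\frac13,\frac23)$, an integer $n$ and $t\ge0$ with $\phi_t[x,s]=[\sigma^nx,s']$, $\sigma^nx\in\sigma^{-|u|}D$ and $t=n+s'-s$. So $n\ge s-s'>-\frac13$, i.e. $n\ge0$. Thus $\sigma^{n+|u|}x\in D$: in $x$ the word $u$ starts at $0$ and $w$ starts at $|u|+n$. So $uvw$ occurs for some $v$ with $|v|=n$, and $X$ is irreducible.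

Hence an SFT that is FE to a renewal system is irreducible. This completes the proof of Theorem 1. $\blacksquare$

## Lists with words of length one and two: realizing the cyclic groups

**Length 1.** If all words of $L$ have length $1$, then $X(L)$ is the full $n$-shift with $n=|L|$. It is trivial for $n=1$. For $n\ge2$ its group is $\mathbb Z/(n-1)$ and its determinant $1-n<0$. As $n$ varies, $n-1$ runs through all integers $\ge1$, and a class with negative determinant has a finite group. So by (F2) the classes obtained are exactly the trivial one and those with $BF$ cyclic and $\det(I-A)<0$.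

**Length 2 realizes all cyclic classes with $\det(I-A)\ge0$.** The plan is to use one letter $b$ that must lean on a neighbor, either a $c$ on its left or a $d$ on its right. Let $i,j\ge1$ and
$$L=\{c_1,\dots,c_i,d_1,\dots,d_j\}\cup\{c_1b,\dots,c_ib\}\cup\{bd_1,\dots,bd_j\}$$
with distinct letters. We call the $c_k$ simply "a $c$" and the $d_k$ "a $d$".

**Step 1: $X(L)$ as an SFT.** Let $X'$ be the SFT of sequences in which each $b$ is immediately preceded by a $c$ or immediately followed by a $d$. Clearly $X(L)\subseteq X'$. For $x\in X'$, join each $b$ to its left neighbor if that is a $c$, and otherwise to its right neighbor, which is then a $d$. Two $b$'s never use the same neighbor: it would stand between them and be both a $d$ (for the left $b$) and a $c$ (for the right $b$). All remaining letters are words of $L$. So $x$ is a concatenation, and $X(L)=X'$.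

**Step 2: a graph for $X'$.** Take three states: $s_0$ (nothing pending), $s_c$ (the last letter was a $c$), $s_b$ (a $b$ is waiting for a $d$). The labelled edges are as follows.

* From $s_0$ and from $s_c$: each $d$ goes to $s_0$, each $c$ goes to $s_c$.
* The letter $b$ goes $s_0\to s_b$ and $s_c\to s_0$.
* From $s_b$: only the letters $d$, going to $s_0$.

Labels of biinfinite paths lie in $X'$: a $b$ read from $s_c$ is preceded by a $c$, since only $c$'s lead to $s_c$, and a $b$ read from $s_0$ leads to $s_b$ and is followed by a $d$. The state reached is determined by the last two labels: it is $s_c$ after a $c$, $s_0$ after a $d$, and after a $b$ it is $s_0$ if that $b$ is preceded by a $c$ and $s_b$ otherwise. (Each $c$ leads to $s_c$ and only $c$'s do, so a $b$ preceded by a $c$ is read from $s_c$ and any other $b$ from $s_0$.) So the label map is injective on paths.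

It is onto $X'$. Given $x\in X'$, let $e_n$ be the state that this rule assigns to $x_{n-2}x_{n-1}$; we check that $e_n\xrightarrow{x_n}e_{n+1}$ is an edge. If $x_n$ is a $d$, then $e_{n+1}=s_0$, and every state has an edge labelled $d$ to $s_0$. If $x_n$ is not a $d$, then $e_n\neq s_b$: otherwise $x_{n-1}=b$ is not preceded by a $c$, and so it must be followed by a $d$. If now $x_n$ is a $c$, then $e_{n+1}=s_c$, as required from $s_0$ and $s_c$. If $x_n=b$ and $e_n=s_c$, then $x_{n-1}$ is a $c$ and $e_{n+1}=s_0$, as required. If $x_n=b$ and $e_n=s_0$, then $x_{n-1}$ is not a $c$ and $e_{n+1}=s_b$, as required.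

**Step 3: the invariants.** So $X(L)$ is conjugate to the edge shift of
$$B=\begin{pmatrix}j&i&1\\j+1&i&0\\j&0&0\end{pmatrix},\qquad I-B=\begin{pmatrix}1-j&-i&-1\\-(j+1)&1-i&0\\-j&0&1\end{pmatrix}$$
(states in the order $s_0,s_c,s_b$). The matrix $B$ is irreducible, since there are edges both ways between $s_0$ and each other state, and it is not a permutation matrix. Adding row $3$ of $I-B$ to row $1$ turns column $3$ into $(0,0,1)^T$; adding $j$ times column $3$ to column $1$ then clears row $3$. This leaves
$$\begin{pmatrix}1-2j&-i\\-(j+1)&1-i\end{pmatrix}\oplus1 .$$
The determinant is $(1-2j)(1-i)-i(j+1)=ij-2i-2j+1=(i-2)(j-2)-3$. Row $1$ minus row $2$ of the $2\times2$ block is $(2-j,-1)$. An integer $2\times 2$ matrix that row-reduces to one with an entry $-1$ has Smith form $1\oplus\det$ up to signs, so the cokernel is cyclic. With $i=3$, $j=d+5$ the determinant is $(d+3)-3=d$, for every $d\ge0$. So the classes $(\mathbb Z/d,+)$ with $d\ge1$ and $(\mathbb Z,0)$ all occur: these are all nontrivial classes with cyclic $BF$ and $\det(I-A)\ge0$.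

## Words of length at most two force a cyclic group

**Proposition 4.** If all words of $L$ have length $\le2$ and $X=X(L)$ is an infinite SFT, then its Bowen–Franks group is cyclic.

By the previous section $X$ is irreducible, so the group is defined. The plan is to present $X$ by the graph of its follower sets. When words have length $\le2$, there are very few possible follower sets, and the relations of the group express nearly all of them through a single one. We carry along the list $\{c,d,cb,bd\}$, which is the case $i=j=1$ of the previous construction.

*Proof.*

**Step 1: the possible follower sets.** Let $\mathcal B$ be the set of letters occurring in $L$, $F=L\cap\mathcal B$ the letters that are words of $L$, and $N=\mathcal B\setminus F$. Let $\Lambda$ and $O$ be the sets of left-infinite and right-infinite concatenations of words of $L$. Below, $ya\in L$ means that the two-letter word $ya$ is in $L$. For $y\in\mathcal B$ put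
$$P_y=\{zr:\ yz\in L,\ |z|=1,\ r\in O\},\qquad Q_y=O\cup P_y .$$
So $P_y$ is what can follow a $y$ that is the first half of a word. For a left ray $x^-=\cdots x_{-2}x_{-1}$ occurring in $X$, let $\mathcal F(x^-)=\{r:x^-r\in X\}$, which is nonempty. Let $y=x_{-1}$. By (C), $x^-r\in X$ iff it can be cut into words of $L$. If there is a cut just before $r$, then $x^-\in\Lambda$ and $r\in O$. If not, a word $yz\in L$ straddles this place, $\cdots x_{-3}x_{-2}\in\Lambda$ and $r\in P_y$. Conversely, both situations give points of $X$. Hence
$$\mathcal F(x^-)=\big(O\text{ if }x^-\in\Lambda\big)\ \cup\ \big(P_y\text{ if }\cdots x_{-3}x_{-2}\in\Lambda\big).\tag{1}$$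
So $\mathcal F(x^-)\in\{O,P_y,Q_y\}$. If $y\in F$ and $\cdots x_{-3}x_{-2}\in\Lambda$, then $x^-\in\Lambda$, so $P_y$ does not appear alone. Therefore $\mathcal F(x^-)$ is always $O$, or some $Q_y$, or $P_y$ with $y\in N$.

**Step 2: the follower-set graph presents $X$.** For a set $\mathcal E$ of right rays and a letter $a$ put $\mathcal Ea=\{r:ar\in\mathcal E\}$. Then $\mathcal F(x^-)a=\mathcal F(x^-a)$, which is nonempty iff $x^-a$ occurs. Let $K$ be the labelled graph with the finite vertex set $V=\{\mathcal F(x^-):x^-\text{ occurs in }X\}$ and an edge $\mathcal E\xrightarrow{a}\mathcal Ea$ whenever $\mathcal Ea\ne\emptyset$. The vertices are *sets*: if, say, $Q_y=O$ as sets, they are one vertex. Every vertex has outgoing edges, since $\mathcal F(x^-)\ne\emptyset$, and incoming ones, since $\mathcal F(x^-)=\mathcal F(\cdots x_{-3}x_{-2})\,x_{-1}$.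

Let $X$ be given by forbidden words of length $\le m+1$, $m\ge1$. Then
$$\mathcal F(x^-)\text{ depends only on the last }m\text{ letters of }x^-.\tag{2}$$
Indeed $x^-$ contains no forbidden word, so $x^-r\in X$ iff no forbidden word lies in $r$ or straddles the place before $r$, and a straddling one involves at most $m$ letters of $x^-$.

We claim that reading labels is a conjugacy from the edge shift $X_K$ of $K$ to $X$. Let a biinfinite path have vertices $\mathcal E_i$ and labels $x_i$, with $\mathcal E_i\xrightarrow{x_i}\mathcal E_{i+1}$. Write $\mathcal E_i=\mathcal F(y^-)$. For $j>i$ the vertex $\mathcal E_j=\mathcal F(y^-)x_i\cdots x_{j-1}$ is nonempty, so $y^-x_i\cdots x_{j-1}$ occurs in $X$. As $i<j$ are arbitrary, $x\in X$. By (2),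
$$\mathcal E_{i+m}=\mathcal F(y^-x_i\cdots x_{i+m-1})=\mathcal F(x_{(-\infty,\,i+m-1]}),$$
so the labels determine all vertices. An edge is determined by its initial vertex and its label, so the label map is injective. It is onto $X$: for $x\in X$ take $\mathcal E_i=\mathcal F(x_{(-\infty,i-1]})$. So it is a conjugacy.

Since $X$ is irreducible, so is $X_K$. Every edge of $K$ lies on a biinfinite path. Given two vertices, choose an edge $e$ leaving the first and an edge $f$ leaving the second; some word $evf$ occurs in $X_K$, which gives a path from the first to the second. So $K$ is strongly connected. Its adjacency matrix is not a permutation matrix, as $X$ is infinite. Taking the quotient by the row lattice, the Bowen–Franks group of $X$ is isomorphic to the group $\Gamma$ with generators $[\mathcal E]$, $\mathcal E\in V$, and relations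
$$[\mathcal E]=\sum_{a\in\mathcal B}[\mathcal Ea],\qquad\text{where }[\emptyset]:=0.\tag{3}$$

**Step 3: the case $O\notin V$ gives a full shift.** Let $x^-$ occur in $X$, with last letter $y$. If $x^-\notin\Lambda$, then (1) gives $\mathcal F(x^-)=P_y\neq\emptyset$. Choosing $z$ with $yz\in L$, we get $\mathcal F(x^-z)=P_yz=O$, so $O\in V$, a contradiction. So every occurring $x^-$ lies in $\Lambda$, and $\mathcal F(x^-)$ is $O$ or $Q_y$. It is not $O$, so $Q_y\ne O$ and $P_y\ne\emptyset$. Every letter is the last letter of an occurring left ray, so $P_a\neq\emptyset$ for all $a\in\mathcal B$. Thus for every occurring $x^-$, which lies in $\Lambda$, and every letter $a$, there is $az\in L$, and $x^-azr\in X$ for $r\in O$; hence $x^-a$ occurs. Inductively all words over $\mathcal B$ occur, so $X=\mathcal B^{\mathbb Z}$, and its group $\mathbb Z/(|\mathcal B|-1)$ is cyclic.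

From now on let $O\in V$.

**Step 4: the edges of $K$.** Directly from the definitions we have the following equalities of sets.

* $Oa=Q_a$ for $a\in F$, and $Oa=P_a$ for $a\in N$. In a concatenation $ar$ either $a$ is the first word (possible iff $a\in F$) and $r\in O$, or the first word is some $az$ and $r\in P_a$.
* $P_ya=O$ if $ya\in L$, and $P_ya=\emptyset$ otherwise.
* $Q_ya=Oa\cup P_ya$ equals $Q_a$ if $a\in F$; it equals $Q_a$ if $a\in N$ and $ya\in L$; it equals $P_a$ if $a\in N$ and $ya\notin L$.

Nonempty sets reachable from a vertex are vertices. Since $O\in V$, we get $Q_a\in V$ for $a\in F$, and $P_a\in V\cup\{\emptyset\}$ for $a\in N$.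

**Step 5: the relations.** Put $t_a=\#\{z:az\in L,\ |z|=1\}$. The relations (3) at $O$ and at $P_a$ read
$$[O]=\sum_{a\in F}[Q_a]+\sum_{a\in N}[P_a],\qquad[P_a]=t_a[O]\quad(a\in N);\tag{4}$$
the second also holds when $P_a=\emptyset$, since then $t_a=0$. If $Q_y\in V$, the relation at $Q_y$ reads
$$[Q_y]=\sum_{a\in F}[Q_a]+\sum_{a\in N,\ ya\in L}[Q_a]+\sum_{a\in N,\ ya\notin L}[P_a].$$
Subtracting the first relation of (4), we get
$$[Q_y]=[O]+\sum_{a\in N,\ ya\in L}\big([Q_a]-[P_a]\big)\qquad\text{whenever }Q_y\in V.\tag{5}$$

In the example, $F=\{c,d\}$, $N=\{b\}$, $P_c=\{br:r\in O\}$, $P_b=\{dr:r\in O\}\subseteq O$ and $P_d=\emptyset$. A left ray ending in $dd$ and lying in $\Lambda$ has follower set $O$, so $O\in V$. As sets $Q_d=O$ and $Q_b=O$, so the vertices are $O,Q_c,P_b$, the states $s_0,s_c,s_b$ of the previous section. Now $[P_b]=[O]$ and (5) gives $[Q_c]=[O]+[Q_b]-[P_b]=[O]$. So (4) becomes $[O]=3[O]$. The previous section gives $\det(I-B)=(1-2)(1-2)-3=-2$, in agreement with a cyclic group of order $2$.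

**Step 6: where (5) is not enough, and what finite type adds.** Let $N^*=\{a\in N:Q_a\in V\}$. If $Q_y\in V$, $a\in N$ and $ya\in L$, then $Q_a=Q_ya\in V$, so $a\in N^*$. Let $R$ be the directed graph on $N^*$ with $y\to a$ iff $ya\in L$. By (5) and $[P_a]=t_a[O]$, the class $[Q_y]$ is known to be a multiple of $[O]$ once this is known for the successors of $y$ in $R$. On a cycle of $R$ this is circular. For instance, if $y\in N^*$ and $yy\in L$, then $[Q_y]$ appears on both sides of (5) and cancels. So we need another argument for cycles, and here we use (2) once more.

*Claim: if $y_1$ lies on a cycle $y_1\to y_2\to\cdots\to y_s\to y_1$ of $R$ $(s\ge1)$, then $Q_{y_1}=O$.* Let $w=y_2\cdots y_sy_1$ (with $w=y_1$ if $s=1$). By the third item of Step 4, reading $w$ leads $Q_{y_1}\to Q_{y_2}\to\cdots\to Q_{y_s}\to Q_{y_1}$, since all letters are in $N$ and each $y_ky_{k+1}$ (cyclically) is in $L$. So $Q_{y_1}w^{2m}=Q_{y_1}$. Now read $w^{2m}$ from $O$. All letters of $w$ are in $N$, and consecutive letters of $w^{2m}$ form words of $L$. So by the first two items the path alternates, $O\to P_\cdot\to O\to P_\cdot\to\cdots$, and $Ow^{2m}=O$ because $|w^{2m}|$ is even. Both $Q_{y_1}$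 and $O$ are vertices, so both end vertices are of the form $\mathcal F(x^-w^{2m})$ for suitable left rays $x^-$. As $|w^{2m}|\ge m$, they are equal by (2). This proves the claim.

**Step 7: everything is a multiple of $[O]$.** For $a\in N^*$ on a cycle of $R$, the claim gives $[Q_a]=[O]$. The vertices of $R$ that lie on no cycle carry no cycle among themselves, so for such $a$ we can use induction on the length of the longest path of $R$ that starts at $a$ and uses only such vertices. Each successor of $a$ in $R$ either lies on a cycle or has a smaller such length. So (5), with $[P_b]=t_b[O]$, gives $[Q_a]\in\mathbb Z[O]$. Hence $[Q_a]\in\mathbb Z[O]$ for all $a\in N^*$. For $y\in F$, all letters $a$ in the sum in (5) are in $N^*$, so (5) gives $[Q_y]\in\mathbb Z[O]$ too. Finally $[P_y]=t_y[O]$ for $y\in N$. By Step 1 all vertices of $K$ are $O$, $P_y$ with $y\in N$, or $Q_y$. So $\Gamma=\mathbb Z[O]$ is cyclic. $\square$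

## The trichotomy of lengths

*Proof of Theorem 2.* Let $\mathcal C$ be a FE class of irreducible SFTs.

Suppose $\ell(\mathcal C)\le2$, and let $X(L)\in\mathcal C$ have words of length $\le2$. If $X(L)$ is finite, it is an irreducible finite SFT, hence a single orbit by (F1), and $\mathcal C$ is trivial. If $X(L)$ is infinite, $BF$ is cyclic by Proposition 4.

Conversely, let $\mathcal C$ be trivial or have cyclic $BF$. The length $1$ and length $2$ constructions show that $\ell(\mathcal C)\le2$: the trivial class and the cyclic classes with negative determinant are those of full shifts, and the nontrivial cyclic classes with $\det(I-A)\ge0$ are realized with words of length $\le2$.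

The classes with $\ell(\mathcal C)=1$ are exactly the trivial one and those with $BF$ cyclic and $\det(I-A)<0$, by the computation for length $1$. Hence $\ell(\mathcal C)=2$ exactly for the nontrivial classes with $BF$ cyclic and $\det(I-A)\ge0$. By Theorem 1, every class has $\ell(\mathcal C)\le3$, so $\ell(\mathcal C)=3$ exactly for the remaining classes, those with noncyclic $BF$.

In particular the classes $(\mathbb Z/2\oplus\mathbb Z/2,\pm)$, which exist by Proposition 3, have $\ell=3$, so the bound $3$ in Theorem 1 is sharp. The class with the sign $-$ is that of the graph with matrix $\begin{pmatrix}1&2\\2&1\end{pmatrix}$, with which we began. $\blacksquare$
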